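# A locally almost square renorming of $c_0$ with a point that has no admissible net

## Locally almost square spaces and weakly null nets: $c_0$ and $L_1$

The answer one would first guess is *yes*. Here is what it is an answer to.

All Banach spaces are real; $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$. A statement about $\|y\pm x\|$ is meant for both signs.

**Definition (LASQ).** A Banach space $X$ is *locally almost square* (LASQ) if for every $y\in S_X$ and every $\varepsilon>0$ there is $x\in S_X$ with $\|y\pm x\|\le 1+\varepsilon$.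

**Definition (admissible net).** Let $y\in S_X$. A net $(x_\alpha)$ in $X$ is *admissible for* $y$ if it is weakly null (that is, $\varphi(x_\alpha)\to0$ for every $\varphi\in X^*$), $\lim\|x_\alpha\|=1$ and $\lim\|y\pm x_\alpha\|=1$.

If every $y\in S_X$ has an admissible net, then $X$ is LASQ: normalize $x_\alpha$ far along the net. We ask for the converse. *If $X$ is LASQ, does every $y\in S_X$ have an admissible net?* The question comes from Stefano Ciaci, "Locally almost square Banach lattices", arXiv:2210.13306 (2022). Its background is a known theorem: if $X$ is a Banach lattice and is LASQ$^+$, meaning that the $x$ in the definition of LASQ can always be chosen positive, then every $y\in S_X$ has an admissible net.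

Let us test the guess.

*The space $c_0$.* Let $y\in S_{c_0}$ and let $e_k$ be the $k$-th unit vector. Then $\|y\pm e_k\|_\infty\le 1+|y_k|\to1$, and both norms tend to exactly $1$ because $\|y+e_k\|_\infty+\|y-e_k\|_\infty\ge\|2y\|_\infty=2$. Since $c_0^*=\ell_1$, the sequence $(e_k)$ is weakly null. So $(e_k)$ is admissible for every $y$.

*The space $L_1[0,1]$.* Let $\|y\|_1=1$, let $r_n$ be the Rademacher functions and put $x_n=yr_n$. Then $\|x_n\|_1=1$ and
$$\|y\pm x_n\|_1=\int|y|(1\pm r_n)=1\pm\int|y|\,r_n .$$
For every $h\in L_1$ we have $\int hr_n\to0$: this integral is exactly $0$ for large $n$ if $h$ is a dyadic step function, such functions are dense in $L_1$, and $|r_n|\le1$. With $h=|y|$ we get $\|y\pm x_n\|_1\to1$. With $h=\varphi y$, $\varphi\in L_\infty$, we get that $(x_n)$ is weakly null. So $(x_n)$ is admissible. The theorem on lattices does not apply here: for $y=1$ and $x\ge0$ with $\|x\|_1=1$ we have $\|1+x\|_1=2$, so $L_1[0,1]$ is not LASQ$^+$.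

*Finite-dimensional spaces* give no test. If such an $X\neq\{0\}$ were LASQ, compactness would give, for every $y\in S_X$, an $x\in S_X$ with $\|y\pm x\|\le1$. Then $y=\frac12(y+x)+\frac12(y-x)$ would not be an extreme point of $B_X$, although $B_X$ has extreme points.

So the first cases support the guess. There is even a plausible proof, and it is worth seeing where it breaks.

## Iterating the LASQ condition: one vector versus two

Fix $y\in S_X$ and $\varepsilon>0$, and choose $\varepsilon_n>0$ with $\prod_n(1+\varepsilon_n)\le1+\varepsilon$. Put $P_n=\prod_{i\le n}(1+\varepsilon_i)$. We try to choose $x_1,x_2,\ldots\in S_X$ one after another with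
$$\Big\|y+\sum_{i\le n}\theta_ix_i\Big\|\le P_n\qquad\text{for all }n\text{ and all signs }\theta_i=\pm1. \tag{1}$$

Suppose that (1) holds. Half the difference of the vectors for $\theta$ and $-\theta$, taken with the roles $y+u$ and $y-u$, where $u=\sum_{i\le n}\theta_ix_i$, is $\|u\|\le\frac12\|y+u\|+\frac12\|y-u\|\le1+\varepsilon$. Hence for $\varphi\in X^*$, choosing the signs of $\varphi(x_i)$, we get $\sum_i|\varphi(x_i)|\le(1+\varepsilon)\|\varphi\|$, so $(x_n)$ is weakly null. Averaging (1) over $\theta_1,\dots,\theta_{n-1}$ gives $\|y\pm x_n\|\le1+\varepsilon$. So for every weak neighborhood $U$ of $0$ and every $\varepsilon>0$ there would be $x\in S_X\cap U$ with $\|y\pm x\|\le1+\varepsilon$, and these vectors, indexed by the pairs $(U,\varepsilon)$, form an admissible net (the lower bound $\|y\pm x\|\ge1-\varepsilon$ follows from $\|y+x\|+\|y-x\|\ge2$).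

How do we choose $x_{n+1}$? Suppose one vector $x\in S_X$ satisfies $\|\hat u\pm x\|\le1+\varepsilon_{n+1}$ for *all* the normalized vectors $\hat u=u/\|u\|$, where $u\ne0$ runs through the $2^n$ vectors in (1). The function $t\mapsto\|t\hat u+x\|$ is convex and at most $1+\varepsilon_{n+1}$ at $t=\pm1$, so $\|u/P_n\pm x\|\le1+\varepsilon_{n+1}$, that is, $\|u\pm P_nx\|\le P_{n+1}$. Since $x$ lies between $-P_nx$ and $P_nx$, also $\|u\pm x\|\le P_{n+1}$. (If $u=0$, then $\|u\pm x\|=1$.) So $x_{n+1}=x$ works.

The first choice needs only LASQ. The second choice needs *one* $x_2$ that serves the *two* vectors $y+x_1$ and $y-x_1$. LASQ gives one $x$ for $y+x_1$ and another for $y-x_1$, and nothing forces these to agree. This is the exact point where the argument stops.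

It also suggests how to build a counterexample. We look for a space with a point $y_0$ and a fixed vector $x_1$ such that $y_0+x_1$ and $y_0-x_1$ can each be moved by $\pm w$ in many directions $w$, but the good directions for $y_0+x_1$ are bad for $y_0-x_1$, and conversely. Then $y_0$ itself can be moved by $\pm x_1$, so LASQ may survive. But $x_1$ is one fixed vector, and the midpoint $y_0$ has no room for a full move in a weakly null way.

## What will be proved

**Definition (diameter two property).** $X$ has the *diameter two property* if every nonempty relatively weakly open subset of $B_X$ has diameter $2$.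

For example, $c_0$ has it: if $U\subset B_{c_0}$ is relatively weakly open and $y\in U$, then $y-y_ne_n\pm e_n\in B_{c_0}$ both converge weakly to $y$, hence lie in $U$ for large $n$, and their distance is $2$. The space $\ell_2$ fails it: for $z,z'\in B_{\ell_2}$ with first coordinates $>1-\delta$, the parallelogram law gives $\|z-z'\|^2\le4-\|z+z'\|^2\le4-4(1-\delta)^2\le8\delta$.

**Theorem 1.** There is an equivalent norm on $c_0$ under which the space is LASQ, but some norm-one $y_0$ has no admissible net.

So the guess is wrong: the implication does not hold for every Banach space. We prove a stronger statement.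

**Theorem 2.** Let $Z$ be any real Banach space (possibly $\{0\}$) and $\beta\in(0,1]$. On $E=\mathbb R\times\mathbb R\times Z\times c_0\times c_0$, with
$$|||(s,r,v,p,q)|||=\max(|s|,|r|,\|v\|,\|p\|_\infty,\|q\|_\infty),$$
there is an equivalent norm $\|\cdot\|$ such that $X=(E,\|\cdot\|)$ satisfies:

1. $X$ is LASQ.
2. There is $y_0\in S_X$ such that every weakly null net with $\lim\|y_0\pm x_\alpha\|=1$ satisfies $\limsup\|x_\alpha\|\le1-\frac\beta2$. The constant is sharp: there is a weakly null sequence with $\|y_0\pm x_k\|=1$ and $\|x_k\|=1-\frac\beta2$.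
3. $y_0$ has relatively weakly open neighborhoods in $B_X$ of diameter $\le2-\frac\beta2+4\delta$, for every $\delta\in(0,1)$. So $X$ fails the diameter two property. Moreover, every relatively weakly open neighborhood of $y_0$ in $B_X$ has diameter $\ge2-\frac\beta2$.
4. $|||z|||\le\|z\|\le2|||z|||$ for all $z$. If $\beta<1$, also $\|z\|\le\frac1{1-\beta}|||z|||$. The subspace $\{(0,0,v,0,0)\}$ is an isometric, $1$-complemented copy of $Z$.

**Corollary 3.**

(a) For every $\epsilon>0$, $c_0$ has an equivalent norm, $(1+\epsilon)$-close to the usual one, which is LASQ but has a point with no admissible net and fails the diameter two property.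

(b) The same conclusion (without closeness) holds for some equivalent norm on every Banach space containing a complemented copy of $c_0$. By Sobczyk's theorem this covers every separable Banach space containing a copy of $c_0$.

(c) Every Banach space is isometric to a $1$-complemented subspace of a LASQ space for which the implication fails.

On a first reading take $Z=\{0\}$ and $\beta=1$.

## A double cone over a body with two opposed families of slots

We now build the unit ball. For $r\in\mathbb R$ write $r^+=\max(r,0)$ and $r^-=\max(-r,0)$. Let $K$ be the set of all $(r,v,p,q)\in\mathbb R\times Z\times c_0\times c_0$ with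
$$|r|\le1,\qquad\|v\|\le1-\beta|r|,\qquad-1+\beta r^-\le p_k\le1,\qquad-1+\beta r^+\le q_k\le1\quad(k\in\mathbb N). \tag{2}$$
The functions $|r|,r^+,r^-$ are convex, so each condition in (2) has the form "convex function $\le$ constant"; for instance $\beta r^--p_k\le1$. Hence $K$ is convex. Since $\beta\le1$, the number $0$ lies in every interval $[-1+\beta r^\pm,1]$ with $|r|\le1$. Put
$$C=\{1\}\times K,\qquad B_0=\operatorname{conv}(C\cup-C)=\{\lambda c-(1-\lambda)c':\ c,c'\in C,\ \lambda\in[0,1]\}; \tag{3}$$
the last equality holds because $C$ and $-C$ are convex.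

Call the coordinates $p_k$ the $p$-slots and the $q_k$ the $q$-slots. At a point of $C$ with $r\ge0$ the $p$-slots have the full range $[-1,1]$; with $r\le0$ the $q$-slots do. So every point of $C$ has one family of free slots. But take $r=1$ in $C$ and $r=-1$ in the vector $c'$ that is subtracted: now the free families are opposed. Let us compute what this means for
$$y_0=(0,1,0,0,0)=\tfrac12(1,1,0,0,0)-\tfrac12(1,-1,0,0,0).$$
Which points of $B_0$ have $s=0$ and $r$-coordinate $1$? If $\lambda c-(1-\lambda)c'$ is one, then $2\lambda-1=0$, so $\lambda=\frac12$, and the $r$-coordinates $r,r'$ of $c,c'$ satisfy $\frac12(r-r')=1$, so $r=1$, $r'=-1$. Then the possible values of its $p$- and $q$-coordinates fill the intervals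
$$p_k\in\tfrac12[-1,1]-\tfrac12[-1+\beta,1]=[-1,1-\tfrac\beta2],\qquad q_k\in\tfrac12[-1+\beta,1]-\tfrac12[-1,1]=[-1+\tfrac\beta2,1].$$
The largest symmetric move in either family is $\pm(1-\frac\beta2)$. This is the origin of the constant in Theorem 2. On the other hand $x_1=(1,0,0,0,0)$ satisfies $y_0+x_1=(1,1,0,0,0)\in C$ and $y_0-x_1=-(1,-1,0,0,0)\in-C$, so $y_0$ can be moved by $\pm x_1$.

The condition on $v$ keeps $Z$ from spoiling this. If we only asked $\|v\|\le1$, then $(0,1,\pm v,0,0)=\frac12(1,1,\pm v,0,0)-\frac12(1,-1,\mp v,0,0)$ would lie in the ball whenever $\|v\|\le1$. For $Z=c_0$ the vectors $(0,0,e_k,0,0)$ would then form an admissible sequence for $y_0$: they would still have norm $1$, since $(0,0,v,0,0)=\frac12(1,0,v,0,0)-\frac12(1,0,-v,0,0)$ would be in the ball for $\|v\|\le1$ and the ball would still lie in $\{|||z|||\le1\}$.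

## The norm and its comparison with the maximum norm

This section shows that $B_0$ defines an equivalent norm, and computes that norm on two subspaces. Recall that the Minkowski functional of $B_0$ is $\|z\|=\inf\{t>0:\ z\in tB_0\}$.

**Lemma 4.** The Minkowski functional $\|\cdot\|$ of $B_0$ is an equivalent norm on $E$, with $\{\|z\|<1\}\subset B_0\subset\{\|z\|\le1\}$. Moreover:

1. $|||z|||\le\|z\|\le2|||z|||$;
2. $\|(s,r,0,0,0)\|=\max(|s|,|r|)$ and $\|(0,0,v,p,q)\|=\max(\|v\|,\|p\|_\infty,\|q\|_\infty)$;
3. if $\beta<1$, then $\|z\|\le\frac1{1-\beta}|||z|||$.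

*Proof.* **Step 1: $B_0$ is not too large.** By (2), $C\subset\{|||z|||\le1\}$. As $B_0$ is the convex hull of $C\cup-C$, it is convex and symmetric and $B_0\subset\{|||z|||\le1\}$.

**Step 2: $B_0$ is not too small.** We exhibit enough points of $B_0$. If $|s|,|r|\le1$, put $\lambda=\frac{1+s}2\in[0,1]$. Then
$$(s,r,0,0,0)=\lambda(1,r,0,0,0)-(1-\lambda)(1,-r,0,0,0)\in B_0, \tag{4}$$
because $\lambda-(1-\lambda)=s$ and $\lambda r+(1-\lambda)r=r$, and both vectors on the right lie in $C$ (the zero vectors satisfy (2) since $\beta\le1$). If $\max(\|v\|,\|p\|_\infty,\|q\|_\infty)\le1$, then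
$$(0,0,v,p,q)=\tfrac12(1,0,v,p,q)-\tfrac12(1,0,-v,-p,-q)\in B_0, \tag{5}$$
because for $r=0$ the conditions (2) read $\|v\|\le1$, $|p_k|\le1$, $|q_k|\le1$. If $|||z|||\le1$, the average of (4) and (5) is $\frac12z$, so $\frac12\{|||z|||\le1\}\subset B_0$.

**Step 3: the norm, and parts 1 and 2.** $B_0$ is convex and symmetric, contains a $|||\cdot|||$-ball around $0$ and is bounded, so $\|\cdot\|$ is a norm. The two inclusions of Steps 1 and 2 are exactly part 1, and they make $\|\cdot\|$ equivalent to $|||\cdot|||$. If $\|z\|<1$, then $z\in tB_0$ for some $t<1$, and $tB_0\subset B_0$ because $0\in B_0$ and $B_0$ is convex; $B_0\subset\{\|z\|\le1\}$ is clear. In part 2, "$\ge$" is part 1, and "$\le$" follows from (4) and (5) by homogeneity.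

**Step 4: part 3.** Let $\beta<1$ and let $z=(s,r,v,p,q)$ with $|||z|||\le1-\beta$. With $\lambda=\frac{1+s}2$,
$$z=\lambda(1,r,v,p,q)-(1-\lambda)(1,-r,-v,-p,-q).$$
Both vectors on the right lie in $C$: $|r|\le1$, $\|v\|\le1-\beta\le1-\beta|r|$, and all coordinates of $\pm p,\pm q$ are at most $1$ and at least $-1+\beta\ge-1+\beta r^\pm$. So $z\in B_0$ and $\|z\|\le1$; part 3 follows by homogeneity. $\square$

From now on $X=(E,\|\cdot\|)$. It is complete, because $\|\cdot\|$ is equivalent to the complete norm $|||\cdot|||$; for the same reason its weak topology is that of $(E,|||\cdot|||)$. We shall use the following consequence of Lemma 4(2) and the triangle inequality: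
$$\|(s,r,v,p,q)\|\le\max(|s|,|r|)+\max(\|v\|,\|p\|_\infty,\|q\|_\infty). \tag{6}$$

**Proof of item 4 of Theorem 2.** The estimates are Lemma 4(1) and (3). By Lemma 4(2), $\|(0,0,v,0,0)\|=\|v\|$, so the subspace is an isometric copy of $Z$. The projection $z=(s,r,v,p,q)\mapsto(0,0,v,0,0)$ onto it is contractive, since $\|(0,0,v,0,0)\|=\|v\|\le|||z|||\le\|z\|$. $\square$

## Every point of the sphere can be moved: $X$ is LASQ

Let $y\in S_X$ and $\varepsilon>0$. We may assume $\varepsilon<1$. The plan is to replace $y$ by a nearby $z=\lambda c-(1-\lambda)c'$ with empty far slots, and to find $z_+,z_-\in B_0$ with midpoint $z$ that have coordinates $+1$ and $-1$ in one far slot. The point $z_+$ will lie in $C$ itself: we do not try to keep $\lambda$ fixed.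

**Step 1: reduce to finitely many occupied slots.** Since $\|(1-\frac\varepsilon4)y\|<1$, Lemma 4 gives $(1-\frac\varepsilon4)y=\lambda c-(1-\lambda)c'$ with $c,c'\in C$ and $\lambda\in[0,1]$. Replace in $c$ and $c'$ all coordinates $p_k,q_k$ with $k>N$ by $0$. The new vectors still lie in $C$, because $0$ lies in all intervals of (2). As the $p$- and $q$-parts are in $c_0$, the change tends to $0$ in $|||\cdot|||$ as $N\to\infty$, hence in $\|\cdot\|$. So for $N$ large the vector $z=\lambda c-(1-\lambda)c'$ formed with the new $c,c'$ satisfies $\|z-(1-\frac\varepsilon4)y\|\le\frac{3\varepsilon}4$, and therefore $\|y-z\|\le\varepsilon$.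

**Step 2: arrange $\lambda\ge\frac12$.** An $x$ that serves $y$ also serves $-y$, and $-z=(1-\lambda)c'-\lambda c$ has the same form with the roles of $c,c'$ exchanged. So, replacing $y,z$ by $-y,-z$ if necessary, we may assume $\lambda\ge\frac12$. Put $\sigma=2\lambda-1\in[0,1]$.

**Step 3: choose a free slot of $c$.** Let $r$ be the $r$-coordinate of $c$, and let $k=N+1$. Let $w$ be the $k$-th unit vector of the $p$-copy of $c_0$ if $r\ge0$, and of the $q$-copy if $r<0$. Then

- $c\pm w\in C$: the coordinate of $c$ in the slot of $w$ is $0$, and the range of this slot is $[-1,1]$, because $r^-=0$ if $r\ge0$ and $r^+=0$ if $r<0$;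
- $c'+w\in C$: the coordinate of $c'$ in this slot is $0$, and the upper bound in (2) is always $1$.

We know nothing about $c'-w$, since $c'$ may have its free slots in the other family. The next step does not use it.

**Step 4: the two ends.** Define
$$z_+=c+w\in C,\qquad z_-=\sigma(c-w)-(1-\sigma)(c'+w)\in B_0,\qquad x=\tfrac12(z_+-z_-).$$
In $z_++z_-$ the coefficient of $w$ is $1-\sigma-(1-\sigma)=0$, so
$$z_++z_-=(1+\sigma)c-(1-\sigma)c'=2\lambda c-2(1-\lambda)c'=2z .$$
Hence $z\pm x=z_\pm$ and $\|z\pm x\|\le1$.

**Step 5: $x$ has norm one.** First, $\|x\|\le\frac12(\|z_+\|+\|z_-\|)\le1$. In the slot of $w$, the coordinate of $z_+$ is $1$ and that of $z_-$ is $-\sigma-(1-\sigma)=-1$, so that of $x$ is $1$. Thus $\|x\|\ge|||x|||\ge1$. So $\|x\|=1$ and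
$$\|y\pm x\|\le\|z\pm x\|+\|y-z\|\le1+\varepsilon .$$
This proves item 1 of Theorem 2. $\square$

For $z=y_0$ the recipe, with $\lambda=\frac12$, $\sigma=0$, $c=(1,1,0,0,0)$, $c'=(1,-1,0,0,0)$, gives $x=(1,0,0,w_0,0)$, where $w_0$ is a unit vector of $c_0$. This is not small in the weak topology: its $s$-coordinate is $1$.

**Remark (one family of slots is not enough).** Drop $Z$ and the $q$-slots: let $C'$ be the set of $(1,r,p)$ with $|r|\le1$ and $-1+\beta r^-\le p_k\le1$, and use the ball $\operatorname{conv}(C'\cup-C')$. The analogs of Lemma 4(1), (2) and of (6) hold with the same proofs. But this space is not LASQ at $c=(1,-1,0)$. Suppose $x=(s,r,p)$ has norm $1$ and $\|c\pm x\|\le1+\varepsilon$. Then $|1\pm s|\le1+\varepsilon$ and $|-1\pm r|\le1+\varepsilon$ give $|s|,|r|\le\varepsilon$. Each $u=(c\pm x)/(1+2\varepsilon)$ has norm $<1$, so $u=\lambda(1,r_1,p^1)-(1-\lambda)(1,r_2,p^2)$ with both vectors in $C'$. Put $\eta=3\varepsilon$. As $\frac{1-\varepsilon}{1+2\varepsilon}\ge1-\eta$, we have $2\lambda-1\ge1-\eta$, so $1-\lambda\le\frac\eta2$, and $\lambda r_1-(1-\lambda)r_2\le-1+\eta$,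 so $\lambda r_1\le-1+\frac{3\eta}2$. The $p$-coordinates of $u$ are therefore at least $\lambda(-1+\beta r_1^-)-(1-\lambda)\ge-1+\beta(1-\frac{3\eta}2)$. Using both signs, $|p_k|\le(1+2\varepsilon)(1-\beta+\frac{3\beta\eta}2)$, and (6) gives $1=\|x\|\le\varepsilon+(1+2\varepsilon)(1-\beta+\frac{9\beta\varepsilon}2)$. The right side tends to $1-\beta<1$ as $\varepsilon\to0$, so this is impossible for small $\varepsilon$.

## Weak neighborhoods of $y_0$

We now make the computation of the fiber $s=0$, $r=1$ stable: points whose first two coordinates are *nearly* $(0,1)$ obey nearly the same bounds.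

Recall $y_0=(0,1,0,0,0)$; by Lemma 4(2), $\|y_0\|=1$. For $z=(s,r,v,p,q)$ let $f(z)=s$ and $g(z)=r$. These are linear functionals with $|f(z)|,|g(z)|\le|||z|||\le\|z\|$, so they are continuous of norm at most $1$. For $\delta\in(0,1)$ put
$$W_\delta=\{z\in B_X:\ |f(z)|<\delta,\ g(z)>1-\delta\}.$$
This is a relatively weakly open subset of $B_X$ and contains $y_0$.

**Lemma 5.** If $z=(s,r_z,v,p,q)\in W_\delta$, then $\|v\|\le1-\beta+\beta\delta$, and for all $k$
$$-1\le p_k\le1-\tfrac\beta2+\tfrac32\beta\delta,\qquad-1+\tfrac\beta2-\tfrac32\beta\delta\le q_k\le1 .$$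

*Proof.* **Step 1: we may assume $z\in B_0$.** For $t<1$ close to $1$ we have $tz\in W_\delta$ and $\|tz\|<1$, hence $tz\in B_0$. The bounds are closed conditions, so if they hold for $tz$, letting $t\to1$ gives them for $z$.

**Step 2: the decomposition is nearly forced.** Write $z=\lambda(1,r,v^1,p^1,q^1)-(1-\lambda)(1,r',v^2,p^2,q^2)$ with both vectors in $C$. From $f(z)=2\lambda-1$ and $|f(z)|<\delta$ we get
$$\lambda\ge\tfrac{1-\delta}2,\qquad1-\lambda\ge\tfrac{1-\delta}2. \tag{7}$$
From $g(z)=\lambda r-(1-\lambda)r'$ we get
$$\lambda(1-r)+(1-\lambda)(1+r')=1-g(z)<\delta .$$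
Both summands are $\ge0$ since $|r|,|r'|\le1$, so each is at most $\delta$, that is,
$$\lambda r\ge\lambda-\delta,\qquad(1-\lambda)r'\le\delta-(1-\lambda). \tag{8}$$

**Step 3: the bound for $v$.** By (2),
$$\|v\|\le\lambda(1-\beta|r|)+(1-\lambda)(1-\beta|r'|)\le1-\beta\big(\lambda r-(1-\lambda)r'\big)=1-\beta g(z)\le1-\beta+\beta\delta .$$

**Step 4: the bounds for $p_k=\lambda p^1_k-(1-\lambda)p^2_k$.** Since $p^1_k\ge-1$ and $p^2_k\le1$, we have $p_k\ge-\lambda-(1-\lambda)=-1$. For the upper bound use $p^1_k\le1$, $p^2_k\ge-1+\beta r'^-$, then $-r'^-\le r'$, then (8), then (7):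
$$p_k\le\lambda+(1-\lambda)(1-\beta r'^-)\le1+\beta(1-\lambda)r'\le1-\beta(1-\lambda)+\beta\delta\le1-\tfrac\beta2+\tfrac32\beta\delta .$$

**Step 5: the bounds for $q_k=\lambda q^1_k-(1-\lambda)q^2_k$.** Since $q^1_k\le1$ and $q^2_k\ge-1$, we have $q_k\le\lambda+(1-\lambda)=1$. For the lower bound use $q^1_k\ge-1+\beta r^+$, $q^2_k\le1$, then $r^+\ge r$, then (8), then (7):
$$q_k\ge\lambda(-1+\beta r^+)-(1-\lambda)\ge-1+\beta\lambda r\ge-1+\beta(\lambda-\delta)\ge-1+\tfrac\beta2-\tfrac32\beta\delta.\qquad\square$$

Note that the $p$-slots are cut from above and the $q$-slots from below. For a single point $z$ this leaves coordinates of modulus $1$ possible. The cut becomes effective when Lemma 5 is applied to two points with opposite slots.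

## Weakly null nets at $y_0$ and the exact constant $1-\frac\beta2$

**Proof of item 2 of Theorem 2, upper bound.** Let $(x_\alpha)$ be a net with $f(x_\alpha)\to0$ and $\|y_0\pm x_\alpha\|\to1$. Every weakly null net with the second property is of this kind; only the functional $f$ matters.

**Step 1: push $y_0\pm x_\alpha$ into $W_\delta$.** Put $m_\alpha=\max(\|y_0+x_\alpha\|,\|y_0-x_\alpha\|)$. Since $y_0$ is the midpoint of $y_0\pm x_\alpha$, we have $m_\alpha\ge\|y_0\|=1$; and $m_\alpha\to1$. From
$$|1\pm g(x_\alpha)|=|g(y_0\pm x_\alpha)|\le m_\alpha$$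
we get $|g(x_\alpha)|\le m_\alpha-1$, so $g(x_\alpha)\to0$. Let $z_\alpha^\pm=(y_0\pm x_\alpha)/m_\alpha\in B_X$. Then
$$f(z_\alpha^\pm)=\pm\frac{f(x_\alpha)}{m_\alpha}\to0,\qquad g(z_\alpha^\pm)=\frac{1\pm g(x_\alpha)}{m_\alpha}\to1 .$$
So for each $\delta\in(0,1)$, eventually both $z_\alpha^+$ and $z_\alpha^-$ lie in $W_\delta$.

**Step 2: use both signs.** For such $\alpha$ write $x_\alpha=(s,r,v,p,q)$. The $v,p,q$-coordinates of $z_\alpha^\pm$ are $\pm v/m_\alpha$, $\pm p/m_\alpha$, $\pm q/m_\alpha$. The upper bound for $p$-slots in Lemma 5, applied to $z_\alpha^+$ and $z_\alpha^-$, bounds $p_k$ and $-p_k$; the lower bound for $q$-slots does the same for $q_k$. Thus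
$$|p_k|,|q_k|\le m_\alpha\big(1-\tfrac\beta2+\tfrac32\beta\delta\big),\qquad\|v\|\le m_\alpha(1-\beta+\beta\delta).$$
All three bounds are at most $m_\alpha(1-\frac\beta2+2\delta)$, since $\beta\le1$.

**Step 3: conclude.** By (6),
$$\|x_\alpha\|\le\max\big(|f(x_\alpha)|,|g(x_\alpha)|\big)+m_\alpha\big(1-\tfrac\beta2+2\delta\big).$$
Taking $\limsup$ gives $\limsup\|x_\alpha\|\le1-\frac\beta2+2\delta$ for every $\delta\in(0,1)$, so $\limsup\|x_\alpha\|\le1-\frac\beta2<1$. In particular $y_0$ has no admissible net.

**Proof of item 2 of Theorem 2, sharpness.** We exhibit a sequence that attains the bound. Let $e_k$ denote the $k$-th unit vector of $c_0$; we also write $e_k$ for $(0,0,0,e_k,0)\in X$. These vectors are weakly null in $X$, and $\|e_k\|=1$ by Lemma 4(2). Then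
$$y_0+(1-\tfrac\beta2)e_k=\tfrac12(1,1,0,e_k,0)-\tfrac12(1,-1,0,-(1-\beta)e_k,0)\in B_0, \tag{9}$$
$$y_0-e_k=\tfrac12(1,1,0,-e_k,0)-\tfrac12(1,-1,0,e_k,0)\in B_0. \tag{10}$$
All four vectors on the right are in $C$: for $r=1$ the conditions (2) on the slots are $p_j\in[-1,1]$, $q_j\in[-1+\beta,1]$; for $r=-1$ they are $p_j\in[-1+\beta,1]$, $q_j\in[-1,1]$; and $v=0$ is allowed.

Put $x_k=(1-\frac\beta2)e_k$. By (9), $y_0+x_k\in B_0$. The point $y_0-x_k$ lies on the segment between the points (9) and (10), so it is in $B_0$ by convexity. Hence $\|y_0\pm x_k\|\le1$. Since $2y_0=(y_0+x_k)+(y_0-x_k)$ and $\|2y_0\|=2$, both norms equal $1$. So $(x_k)$ is weakly null, $\|x_k\|=1-\frac\beta2$ and $\|y_0\pm x_k\|=1$. $\square$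

The constant $1-\frac\beta2$ is exact in this family; its smallest value is $\frac12$, for $\beta=1$. It is not claimed that $\frac12$ is optimal among all LASQ spaces.

**Remark (the iteration does break at the second vector).** Let $x_1=(1,0,0,0,0)$, so $\|x_1\|=1$ and $\|y_0\pm x_1\|=1$ by Lemma 4(2). Suppose that for every $n$ there were $x'_n\in S_X$ with $\|y_0+x_1\pm x_n'\|\le1+\frac1n$ and $\|y_0-x_1\pm x_n'\|\le1+\frac1n$. Applying $f$ to the first pair gives $|1\pm f(x_n')|\le1+\frac1n$, so $f(x_n')\to0$. Averaging gives $\|y_0\pm x_n'\|\le1+\frac1n$, and since $\|y_0+x_n'\|+\|y_0-x_n'\|\ge2$, both norms tend to $1$. By the upper bound just proved, which needs only $f(x_n')\to0$, we would have $\limsup\|x_n'\|\le1-\frac\beta2$, contradicting $\|x_n'\|=1$. So no vector of norm one serves $y_0+x_1$ and $y_0-x_1$ at once for small $\varepsilon$.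

## Diameters of weak neighborhoods of $y_0$

**Proof of item 3 of Theorem 2.** **Step 1: $W_\delta$ has small diameter.** Let $z,z'\in W_\delta$. Then $|f(z-z')|\le2\delta$. Since $g(z),g(z')\in(1-\delta,1]$, also $|g(z-z')|\le\delta$. By Lemma 5 the $v$-part of $z-z'$ has norm at most $2-2\beta+2\beta\delta$. Each $p_k$ and each $q_k$ ranges over an interval of length $2-\frac\beta2+\frac32\beta\delta$, so the $p$- and $q$-parts of $z-z'$ have norm at most that length. All these bounds are at most $2-\frac\beta2+2\delta$. By (6),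
$$\|z-z'\|\le2\delta+2-\tfrac\beta2+2\delta=2-\tfrac\beta2+4\delta .$$
This is $<2$ when $\delta<\beta/8$, so for such $\delta$ the nonempty relatively weakly open set $W_\delta$ has diameter $<2$, and $X$ fails the diameter two property.

**Step 2: no neighborhood does better.** By (9) and (10), $y_0+(1-\frac\beta2)e_k$ and $y_0-e_k$ belong to $B_X$. Both converge weakly to $y_0$ as $k\to\infty$, so every relatively weakly open neighborhood of $y_0$ in $B_X$ contains both for large $k$. Their distance is $\|(2-\frac\beta2)e_k\|=2-\frac\beta2$. So the neighborhood has diameter $\ge2-\frac\beta2$. $\square$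

All four items of Theorem 2 are proved.

## Transfer to $c_0$, to spaces containing $c_0$, and to superspaces

**Proof of Theorem 1.** For $Z=\{0\}$, the space $(E,|||\cdot|||)$ consists of two real numbers and two null sequences, with the maximum norm. Listing the two numbers first and then interleaving the two sequences gives an isometry onto $c_0$. So the norm of Theorem 2 with, for example, $\beta=1$ becomes an equivalent norm on $c_0$. It is LASQ by item 1, and $y_0$ has no admissible net by item 2. For $\beta=1$, every weakly null net with $\lim\|y_0\pm x_\alpha\|=1$ even satisfies $\limsup\|x_\alpha\|\le\frac12$. $\square$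

**Proof of Corollary 3.** (a) Take $Z=\{0\}$ and choose $\beta\in(0,1)$ with $\frac1{1-\beta}\le1+\epsilon$. Under the identification above, item 4 gives $|||z|||\le\|z\|\le(1+\epsilon)|||z|||$, where $|||\cdot|||$ is the usual norm of $c_0$. The other properties are items 1, 2 and 3.

(b) Let $Y$ contain a complemented copy of $c_0$, and let $Z$ be the kernel of a bounded projection onto it. Then $Y\cong Z\oplus c_0$. By the identification above, $c_0\cong\mathbb R^2\oplus c_0\oplus c_0$, so
$$Y\cong\mathbb R^2\oplus Z\oplus c_0\oplus c_0=E .$$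
Let $T:Y\to E$ be an isomorphism, and give $Y$ the equivalent norm $u\mapsto\|Tu\|$, where $\|\cdot\|$ is the norm of Theorem 2 for this $Z$ and, say, $\beta=1$. Then $Y$ is isometric to $X$, so items 1, 2 and 3 hold for it. Sobczyk's theorem says that every copy of $c_0$ in a separable Banach space is complemented, so every separable Banach space containing a copy of $c_0$ is covered.

(c) Given a Banach space $Z$, form $X$ from this $Z$ with any $\beta\in(0,1]$. By item 4, $Z$ is isometric to a $1$-complemented subspace of $X$. By item 1, $X$ is LASQ; by item 2, the point $y_0\in S_X$ has no admissible net. $\square$
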